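\title{Sectional rank and the first cohomology of finite simple groups: a bound independent of the characteristic}

\begin{abstract}
Let $k$ be an algebraically closed field of characteristic $p$ and let $S$ be a finite nonabelian simple group of sectional $p$-rank $s$. We prove that $\sum_V\dim H^1(S,V)$, the sum over all irreducible $kS$-modules $V$, is bounded by a function of $s$ alone. This proves a conjecture from a paper of Guralnick and Tiep. The proof uses the classification of finite simple groups and the known bound for fixed $p$. For large $p$ it uses translation functors in defining characteristic, Harish-Chandra theory in cross characteristic and bounded rank, and a bound for $\operatorname{Ext}^1$ over Hecke algebras and symmetric groups when the rank is unbounded.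
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ be a prime and let $k$ be an algebraically closed field of characteristic $p$. For a finite group $G$ and a $kG$-module $V$, the space $H^1(G,V)=\operatorname{Ext}^1_{kG}(k,V)$ classifies the extensions $0\to V\to E\to k\to 0$. It embeds by restriction in $H^1(U,V)$, where $U$ is a Sylow $p$-subgroup of $G$. So it is natural to ask how far the structure of $U$ limits the size of $H^1(G,V)$ for irreducible $V$, and the number of irreducible $V$ for which it is nonzero.

If $G=U$ is a $p$-group, the only irreducible module is $k$, and $\dim H^1(U,k)$ is the rank of $U/\Phi(U)$, the minimal number of generators of $U$. The following invariant is the version of this number that cannot increase on passing to subgroups and quotients. The \emph{sectional $p$-rank} $s_p(G)$ is the largest integer $r$ such that some section $H/K$, with $K\trianglelefteq H\le G$, is elementary abelian of order $p^r$. A Sylow $p$-subgroup of $H$ maps onto such a section, so $s_p(G)=s_p(U)$. Also $K\ge\Phi(H)$ when $H\le U$, so $s_p(G)$ is the largest number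 of generators needed by a subgroup of $U$.

The following is known; it is an easy consequence of work of Guralnick and Tiep.

\begin{theorem}\label{thm:known}
For each prime $p$ and each $s\ge0$ there are constants $A(p,s)$ and $B(p,s)$ such that every finite nonabelian simple group $S$ with $s_p(S)=s$ satisfies:
\begin{enumerate}
\item[(i)] $\dim H^1(S,V)\le B(p,s)$ for every irreducible $kS$-module $V$;
\item[(ii)] there are at most $A(p,s)$ isomorphism classes of irreducible $kS$-modules $V$ with $H^1(S,V)\ne0$.
\end{enumerate}
\end{theorem}

\noindent\textbf{Conjecture} (\cite{GT})\textbf{.} \emph{The constants can be chosen independently of $p$: for each $s\ge0$ there are $A(s)$ and $B(s)$ such that \textup{(i)} and \textup{(ii)} hold with these constants for every prime $p$, every algebraically closed field $k$ of characteristic $p$ and every finite nonabelian simple group $S$ with $s_p(S)=s$.}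

\medskip
We prove the conjecture by bounding one number that controls both (i) and (ii). For a finite group $G$ put
$$\Sigma(G)=\Sigma_p(G)=\sum_V\dim H^1(G,V),$$
the sum over the isomorphism classes of irreducible $kG$-modules. Extension of scalars from $\overline{\mathbb F}_p$ to $k$ is a bijection on irreducible modules and commutes with $H^1$. So $\Sigma_p(G)$ does not depend on $k$, and from now on $k=\overline{\mathbb F}_p$.

\begin{theorem}\label{thm:main}
For each $s\ge0$ there is a constant $C(s)$ such that $\Sigma_p(S)\le C(s)$ for every prime $p$ and every finite nonabelian simple group $S$ with $s_p(S)=s$.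
\end{theorem}

Each term of the sum $\Sigma_p(S)$, and the number of nonzero terms, is at most $\Sigma_p(S)$. Hence the conjecture holds with $A(s)=B(s)=C(s)$.

The first cases support the conjecture. If $s=0$ then $\Sigma_p(S)=0$, and if $s=1$ then $\Sigma_p(S)=1$, whatever $p$ is. For example, $PSL_2(p)$ has $(p+1)/2$ irreducible modules in characteristic $p\ge5$, and exactly one of them has nonzero $H^1$. A dependence on $s$ cannot be avoided, since $PSL_2(p^s)$ has at least $s$ such modules. These facts are proved in Section~\ref{sec:small}.

For fixed $s$, Theorem~\ref{thm:known} settles any finite set of primes, and this is the only use we make of it. The task is to treat large $p$, and the difficulty is that $s$ bounds some parameters of $S$ only relative to $p$. The alternating group $A_n$ can have $n$ close to $(s+1)p$. A classical group over $\mathbb F_q$ with $p\nmid q$ can have rank a bounded multiple of the order $f$ of $q^2$ modulo $p$, and $f$ is not bounded. The classification of finite simple groups leaves four families.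

\begin{center}
\begin{tabular}{llll}
\hline
family & bounded by $s$ & tool & result\\
\hline
alternating $A_n$ & $n/p$ & symmetric group algebras & Theorem~\ref{thm:hecke}\\
classical, $p\nmid q$, $f\ge4$ & rank$/f$ & Hecke algebras & Proposition~\ref{prop:BN}, Theorem~\ref{thm:hecke}\\
other Lie type, $p\nmid q$ & rank & Harish-Chandra theory & Theorem~\ref{thm:cross}\\
Lie type, $q=p^a$ & rank and $a$ & translation functors & Proposition~\ref{prop:defining}\\
\hline
\end{tabular}
\end{center}

One viewpoint serves throughout. Let $P(k)$ be the projective cover of the trivial module. Then $\Sigma(G)$ is the number of simple summands in the second radical layer of $P(k)$, so it can be bounded by placing $P(k)$, or the projective cover of its radical, inside an explicit projective module. For symmetric groups and Hecke algebras the explicit modules are induced from smaller rank, and the induction on $n$ is arranged to take a number of steps that depends only on $n/p$, or on its analog for Hecke algebras; Section~\ref{sec:example} shows this by hand for $n<2p$. In defining characteristic the explicit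 module is obtained from the Steinberg module by a number of translation functors that depends only on the root system. The four families are assembled in Section~\ref{sec:proof}, which ends with an extension to quasisimple groups.

\medskip\noindent\textbf{Conventions.} Modules are finite-dimensional left modules. We write $X\mid Y$ if $X$ is isomorphic to a direct summand of $Y$, $P(M)$ for the projective cover of $M$, and $[Y:M]$ for the composition multiplicity of a simple module $M$ in $Y$.

\section{First extensions over augmented algebras}\label{sec:tools}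

Group algebras and Hecke algebras will be treated together. An \emph{augmented algebra} is a finite-dimensional $k$-algebra $A$ with an algebra homomorphism $\chi\colon A\to k$; the corresponding one-dimensional module is $\mathbf 1$. Subalgebras are augmented by restriction. Put
$$\Sigma(A)=\sum_M\dim\operatorname{Ext}^1_A(\mathbf 1,M),$$
the sum over the isomorphism classes of simple $A$-modules. For $A=kG$ and $\mathbf 1=k$ this is $\Sigma(G)$. Since $k$ is algebraically closed, a simple module $M$ has $\operatorname{End}(M)=k$. Hence $P(M)$ occurs in a projective module $X$ with multiplicity $\dim\operatorname{Hom}_A(X,M)$, and $[Y:M]=\dim\operatorname{Hom}_A(P(M),Y)=\dim\operatorname{Hom}_A(Y,I(M))$, where $I(M)$ is the injective hull.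

\begin{lemma}\label{lem:PR}
Let $P=P(\mathbf 1)$ and let $R$ be the projective cover of $\operatorname{rad}P$.
\begin{enumerate}
\item[(a)] For every module $M$ we have $\dim\operatorname{Hom}_A(\mathbf 1,M)\le\dim\operatorname{Hom}_A(P,M)$ and $\dim\operatorname{Ext}^1_A(\mathbf 1,M)\le\dim\operatorname{Hom}_A(R,M)$. The second inequality is an equality if $M$ is simple.
\item[(b)] $\Sigma(A)$ is the length of the head of $\operatorname{rad}P$, and it is the number of indecomposable summands of $R$.
\item[(c)] If $X$ is projective and $\dim\operatorname{Ext}^1_A(\mathbf 1,M)\le\dim\operatorname{Hom}_A(X,M)$ for all simple $M$, then $R\mid X$.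
\end{enumerate}
\end{lemma}

\begin{proof}
The sequence $0\to\operatorname{rad}P\to P\to\mathbf 1\to0$ gives an exact sequence
$$0\to\operatorname{Hom}(\mathbf 1,M)\to\operatorname{Hom}(P,M)\to\operatorname{Hom}(\operatorname{rad}P,M)\to\operatorname{Ext}^1(\mathbf 1,M)\to0,$$
and $\operatorname{Hom}(\operatorname{rad}P,M)$ embeds in $\operatorname{Hom}(R,M)$. If $M$ is simple, every map $P\to M$ kills $\operatorname{rad}P$, so $\operatorname{Ext}^1(\mathbf 1,M)\cong\operatorname{Hom}(\operatorname{rad}P,M)$, and this equals $\operatorname{Hom}(R,M)$ because $R$ and $\operatorname{rad}P$ have the same head. This proves (a). So $P(M)$ occurs in $R$ with multiplicity $\dim\operatorname{Ext}^1(\mathbf 1,M)$, which gives (b) and (c).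
\end{proof}

Given an extension $0\to M\to E\to\mathbf 1\to0$ and a lift $y\in E$ of $1$, the map $\delta(a)=ay-\chi(a)y$ is a \emph{derivation}: a linear map $\delta\colon A\to M$ with $\delta(ab)=a\delta(b)+\delta(a)\chi(b)$. Changing $y$ by $m\in M$ changes $\delta$ by the \emph{inner derivation} $\delta_m(a)=am-\chi(a)m$. This identifies $\operatorname{Ext}^1_A(\mathbf 1,M)$ with derivations modulo inner derivations. A derivation that vanishes on generators of $A$ is zero. For a subalgebra $A'$ let $M^{A'}=\{m:\delta_m(A')=0\}=\operatorname{Hom}_{A'}(\mathbf 1,M)$.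

The next lemma controls $\operatorname{Ext}^1$ over an algebra generated by subalgebras. The error term measures the failure of splittings over the subalgebras to agree.

\begin{lemma}[Gluing]\label{lem:glue}
Let $A$ be generated by subalgebras $A_1,\dots,A_t$, each containing a subalgebra $A_0$. Then for every $A$-module $M$,
$$\dim\operatorname{Ext}^1_A(\mathbf 1,M)\le\sum_{i=1}^t\dim\operatorname{Ext}^1_{A_i}(\mathbf 1,M)+(t-1)\dim M^{A_0}.$$
\end{lemma}

\begin{proof}
Let $\delta$ be a derivation whose class restricts to zero on every $A_i$, say $\delta=\delta_{m_i}$ on $A_i$. On $A_0$ we have $\delta_{m_1}=\delta_{m_i}$, so $m_1-m_i\in M^{A_0}$. Each $m_i$ is determined modulo $M^{A_i}$, and adding $\delta_m$ to $\delta$ adds $m$ to every $m_i$. So the class of $\delta$ determines, linearly, the class of $(m_1-m_i)_{2\le i\le t}$ in $(M^{A_0})^{t-1}$ modulo the tuples $(u_1-u_i)_{i}$ with $u_i\in M^{A_i}$. If this class is zero, replace $m_i$ by $m_i-u_i$. Then all $m_i$ are equal to one $m$, and $\delta-\delta_m$ vanishes on generators of $A$. So the kernel of restriction to the $A_i$ has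 dimension at most $(t-1)\dim M^{A_0}$.
\end{proof}

\begin{lemma}\label{lem:quot}
\begin{enumerate}
\item[(a)] If $\bar A$ is a quotient algebra of $A$ through which $\chi$ factors, then $\Sigma(\bar A)\le\Sigma(A)$. In particular $\Sigma(G/K)\le\Sigma(G)$ for $K\trianglelefteq G$.
\item[(b)] Let $p$ be odd. Let $A_0$ be a subalgebra of $A$ and $t$ a unit of $A$ with $tA_0t^{-1}=A_0$, $t^2\in A_0$ and $A=A_0\oplus A_0t$. Then $\Sigma(A_0)\le2\Sigma(A)$. In particular $\Sigma(K)\le2\Sigma(G)$ if $|G:K|=2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Nonisomorphic simple $\bar A$-modules are nonisomorphic simple $A$-modules, and an extension of $\bar A$-modules that splits over $A$ splits over $\bar A$.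

(b) For a simple $A_0$-module $M$ let $\widetilde M=\operatorname{Hom}_{A_0}(A,M)$, with $A$ acting through right multiplication on $A$. Then $\operatorname{Hom}_A(X,\widetilde M)=\operatorname{Hom}_{A_0}(X,M)$ for every $A$-module $X$. As $A$ is a free left $A_0$-module, a projective resolution of $\mathbf 1$ over $A$ is one over $A_0$, so $\operatorname{Ext}^1_A(\mathbf 1,\widetilde M)=\operatorname{Ext}^1_{A_0}(\mathbf 1,M)$.

The decomposition $A=A_0\oplus A_0t$ of $A_0$-bimodules shows that $\widetilde M|_{A_0}$ is the sum of $M$ and a twist of $M$ by conjugation with $t$; it is semisimple. Let $\pi$ be an $A_0$-linear projection of $\widetilde M$ onto an $A$-submodule. Then $\frac12(\pi+t\pi t^{-1})$ is an $A_0$-linear projection onto the same submodule, and it commutes with $t$ because $t^2\in A_0$. So $\widetilde M$ is a semisimple $A$-module; this is where $p\neq2$ is used. A simple $A$-module $L$ occurs in $\widetilde M$ with multiplicity $\dim\operatorname{Hom}_{A_0}(L,M)$. If $L_0$ is a simple $A_0$-submodule of $L$, then $L_0+tL_0$ is an $A$-submodule, so $L|_{A_0}=L_0+tL_0$ is semisimple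 of length at most $2$, and $\sum_M\dim\operatorname{Hom}_{A_0}(L,M)\le2$. Therefore
$$\Sigma(A_0)=\sum_M\sum_L\dim\operatorname{Hom}_{A_0}(L,M)\,\dim\operatorname{Ext}^1_A(\mathbf 1,L)\le2\Sigma(A).\qedhere$$
\end{proof}

We use the following textbook facts. For an idempotent $\epsilon\in A$ the functor $V\mapsto\epsilon V$ is exact, and it gives a bijection from the simple $A$-modules with $\epsilon V\ne0$ to the simple $\epsilon A\epsilon$-modules. Let $K\le G$ be finite groups. Induction from $K$ is both left and right adjoint to restriction, also on $\operatorname{Ext}$. If $p\nmid|G:K|$, restriction to $K$ is injective on $\operatorname{Ext}^1$. If $K$ is a $p'$-group, then $e_K=|K|^{-1}\sum_{x\in K}x$ is an idempotent with $e_KV=V^K$, the permutation module $k[G/K]$ is projective, $V=V^K\oplus[V,K]$, and $(V^*)^K\cong(V^K)^*$; if moreover $K\trianglelefteq G$, then $H^1(G,V)=H^1(G/K,V^K)$. Finally $H^1(G,V^*)=\operatorname{Ext}^1_G(V,k)$.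

\begin{lemma}\label{lem:cyclic}
If $G$ has cyclic Sylow $p$-subgroups and no quotient of order $p$, then $\Sigma(G)\le1$.
\end{lemma}

\begin{proof}
If $p\nmid|G|$ then $\Sigma(G)=0$. Otherwise the principal block is described by its Brauer tree \cite[Ch.~V]{Alperin}. The edges are the simple modules of the block. Each vertex $a$ carries $m_a$ ordinary irreducible characters that agree on $p$-regular elements, and $m_a=1$ with at most one exception. The reduction modulo $p$ of a character at $a$ is the sum of the edges at $a$. For an edge $M$ with ends $a,b$, the module $\operatorname{rad}P(M)/\operatorname{soc}P(M)$ is a direct sum of two modules $Y_a,Y_b$, each uniserial or zero, and the length of $Y_a$ is $m_a$ times the number of edges at $a$, minus $1$.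

Let $a$ be the vertex of $1_G$. If $m_a>1$, some $\psi\ne1_G$ agrees with $1_G$ on $p$-regular elements. Then $\psi$ is linear and $G/\ker\psi$ is a nontrivial cyclic $p$-group, so $G$ has a quotient of order $p$, against the hypothesis. So $m_a=1$. The reduction of $1_G$ is irreducible, so $k$ is the only edge at $a$, and $Y_a=0$. Thus $\operatorname{rad}P(k)/\operatorname{soc}P(k)$ is uniserial or zero. The socle of $P(k)$ is simple, so it lies in $\operatorname{rad}^2P(k)$ unless it equals $\operatorname{rad}P(k)$. In both cases $\operatorname{rad}P(k)$ has simple head, and Lemma~\ref{lem:PR}(b) applies.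
\end{proof}

\begin{lemma}\label{lem:sylow}
Let $U$ be a Sylow $p$-subgroup of $G$. Then $\Sigma(G)\le\dim P(k)/|U|-1+s_p(G)$.
\end{lemma}

\begin{proof}
Let $M=\operatorname{rad}P(k)$. Taking $U$-coinvariants in $0\to M\to P(k)\to k\to0$ gives an exact sequence $H_1(U,k)\to M_U\to P(k)_U\to k\to0$. The restriction of $P(k)$ to $U$ is free, so $\dim P(k)_U=\dim P(k)/|U|$. Also $\dim H_1(U,k)$ is the rank of $U/\Phi(U)$, which is at most $s_p(G)$. Hence $\dim M_U$ is at most the right side of the claim. On the other hand $M_U$ maps onto $(M/\operatorname{rad}M)_U$, the module $M/\operatorname{rad}M$ is a sum of $\Sigma(G)$ simple modules $V$, and $V_U\ne0$ for each of them because $U$ is a $p$-group. So $\Sigma(G)\le\dim M_U$.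
\end{proof}

\section{Small sectional rank, and a lower bound}\label{sec:small}

The results of this section are not used in the proof of Theorem~\ref{thm:main}.

\begin{proposition}\label{prop:small}
Let $S$ be a finite nonabelian simple group. If $s_p(S)=0$ then $\Sigma_p(S)=0$, and if $s_p(S)=1$ then $\Sigma_p(S)=1$. So $C(0)=0$ and $C(1)=1$ are the best possible values.
\end{proposition}

\begin{proof}
If $s_p(S)=0$ then $p\nmid|S|$ and $kS$ is semisimple. If $p$ divides $|S|$, then $p$ divides $\dim P(k)$, so $\operatorname{rad}P(k)\ne0$ and $\Sigma_p(S)\ge1$. If $s_p(S)=1$, a Sylow $p$-subgroup $U$ has $|U/\Phi(U)|=p$, so it is cyclic, and Lemma~\ref{lem:cyclic} gives $\Sigma_p(S)\le1$.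
\end{proof}

\begin{proposition}\label{prop:lower}
Let $p\ge5$, $a\ge1$ and $S=PSL_2(p^a)$. Then $s_p(S)=a$, and at least $a$ irreducible $kS$-modules have nonzero $H^1$. Hence $A(s)\ge s$ for all $s\ge1$.
\end{proposition}

\begin{proof}
Put $q=p^a$. A Sylow $p$-subgroup is elementary abelian of order $q$, so $s_p(S)=a$. The case $a=1$ is Proposition~\ref{prop:small}; let $a\ge2$. Let $E_i$ be the space of binary forms of degree $i$ in $x,y$ over $k$, a module for $SL_2(k)$, and let $M^{[j]}$ denote the twist of a module $M$ by the map raising matrix entries to the power $p^j$. By Steinberg's theorem, the modules $E_{i_0}\otimes E_{i_1}^{[1]}\otimes\dots\otimes E_{i_{a-1}}^{[a-1]}$ with $0\le i_j\le p-1$ are irreducible and pairwise nonisomorphic on $SL_2(q)$, and every irreducible module is one of them.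

The forms $x^pf+y^pg$ with $f,g\in E_{p-2}$ are a submodule $L$ of $E_{2p-2}$. It is spanned by all monomials other than $x^{p-1}y^{p-1}$, so it has dimension $2p-2$, and multiplication gives $L\cong E_{p-2}\otimes E_1^{[1]}$. The quotient $E_{2p-2}/L$ is one-dimensional, hence trivial, as $SL_2(q)$ is perfect. A generator of the diagonal torus of $SL_2(q)$ multiplies $x^iy^j$ by $\zeta^{i-j}$, where $\zeta$ has order $q-1$. Since $|i-j|\le2p-2<q-1$, the torus fixes only the multiples of $x^{p-1}y^{p-1}$, and this form is not fixed by $x\mapsto x+y$, $y\mapsto y$. So $SL_2(q)$ has no nonzero fixed vector in $E_{2p-2}$, the sequence $0\to L\to E_{2p-2}\to k\to0$ does not split, and $H^1(SL_2(q),L)\ne0$.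

Twisting by powers of the Frobenius automorphism of $SL_2(q)$ gives the modules $E_{p-2}^{[i]}\otimes E_1^{[i+1]}$ with $i\in\mathbb Z/a$, all with nonzero $H^1$. They are pairwise nonisomorphic: since $p-2\notin\{0,1\}$, the index $i$ is the position of the factor $E_{p-2}$. The element $-1$ acts trivially on forms of even degree, and $\{\pm1\}$ is a $p'$-group, so these are $kS$-modules with $H^1(S,V)\ne0$.
\end{proof}

\section{Hecke algebras of type $B$ and symmetric groups}\label{sec:hecke}

\subsection{Statement}
Let $(W,\Delta)$ be a finite Coxeter system with length function $\ell$, and let $q_\sigma$ $(\sigma\in\Delta)$ be elements of a commutative ring with $q_\sigma=q_{\sigma'}$ whenever $\sigma,\sigma'$ are conjugate in $W$. The Iwahori--Hecke algebra $H$ is generated by elements $T_\sigma$ subject to the braid relations and $(T_\sigma-q_\sigma)(T_\sigma+1)=0$. It is free with basis $T_w$ $(w\in W)$, and $T_wT_{w'}=T_{ww'}$ if lengths add. It is augmented by the \emph{index representation} $\mathbf 1$, on which $T_\sigma$ acts by $q_\sigma$; let $q_w$ be the scalar by which $T_w$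 acts. For $J\subseteq\Delta$ the parabolic subalgebra $H_J$ is the Hecke algebra of $W_J$. Let $D_J$ be the set of elements of minimal length in the cosets $xW_J$. Lengths add in the factorization $W=D_JW_J$, so $H$ is a free right $H_J$-module and
\begin{equation}\label{eq:poinfactor}
\sum_{w\in W}q_w=\sum_{x\in D_J}q_x\cdot\sum_{w\in W_J}q_w .
\end{equation}
Induction $\operatorname{Ind}=H\otimes_{H_J}-$ is left adjoint to restriction and preserves projective modules. See \cite{GP} for all this.

We treat two families of algebras $H_n$ $(n\ge0)$ over $k$, each with an integer $e\ge3$.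

\medskip\noindent\textbf{Case I.} $H_n=H_n(Q,v)$ is the Hecke algebra of the Weyl group $W_n$ of type $B_n$, with generators $T_0,\dots,T_{n-1}$, parameter $Q\in k^\times$ for $T_0$ and $v\in k^\times$ for $T_1,\dots,T_{n-1}$. The multiplicative order $e$ of $v$ is at least $3$.

\smallskip\noindent\textbf{Case II.} $H_n=kS_n$ with generators $T_i=(i,i+1)$ for $1\le i\le n-1$. Here $p\ge3$, $v=1$, $e=p$, and $\mathbf 1$ is the trivial module.

\medskip
In both cases $H_0=k$, and $H(S_r)$ denotes the Hecke algebra of type $A_{r-1}$ with parameter $v$. With $[i]_v=1+v+\dots+v^{i-1}$, we have $[i]_v=0$ in $k$ if and only if $e\mid i$.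

\begin{theorem}\label{thm:hecke}
For each integer $c\ge1$ there is a constant $D(c)$, independent of $p,e,Q,v$ and $n$, such that $\Sigma(H_n)\le D(c)$ whenever $n\le ce$.
\end{theorem}

Let $P_n$ be the projective cover of $\mathbf 1$ over $H_n$ and $R_n$ the projective cover of $\operatorname{rad}P_n$. By Lemma~\ref{lem:PR}(b) we must bound the number of indecomposable summands of $R_n$.

\subsection{The method for $S_n$ with $n<2p$}\label{sec:example}
Let $p\ge5$. A projective $kS_n$-module lifts to characteristic $0$, and the number of its indecomposable summands is at most the number of irreducible constituents of its ordinary character, counted with multiplicity. We write $\chi^\lambda$ for the character of the partition $\lambda$. The \emph{residue} of the box in row $i$ and column $j$ is $j-i$ modulo $p$. We use one fact that is proved in general in Lemma~\ref{lem:block}: if $\chi^\lambda$ occurs in $R_n$, then $\lambda$ has the same multiset of residues as $(n)$.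

For $n<p$ the algebra is semisimple and $R_n=0$.

\emph{The step to $n=p$.} The group $S_p$ is generated by the $p'$-groups $S_{p-1}$ and $S_{p-2}\times S_2$, which contain $S_{p-2}$. Lemma~\ref{lem:glue} gives $\dim H^1(S_p,V)\le\dim V^{S_{p-2}}=\dim\operatorname{Hom}(k[S_p/S_{p-2}],V)$, so $R_p\mid k[S_p/S_{p-2}]$ by Lemma~\ref{lem:PR}(c). Adding two boxes to $(p-2)$, one at a time, gives the character
$$\chi^{(p)}+2\chi^{(p-1,1)}+\chi^{(p-2,1,1)}+\chi^{(p-2,2)} .$$
The residue $0$ occurs twice in $(p-2,2)$ and once in $(p)$, so the last term does not occur in $R_p$. Thus $R_p$ has at most $4$ constituents, each with at most $3$ rows, whatever $p$ is.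

\emph{The jump to $n=p+r$ with $0<r<p$.} Repeating the step above for $n=p+1,p+2,\dots$ would multiply the bound by a new factor up to $p-1$ times. Instead we jump. The index $\binom{p+r}{r}=(p+1)\cdots(p+r)/r!$ of $S_p\times S_r$ is $1$ modulo $p$, and $S_r$ is a $p'$-group, so
$$\dim H^1(S_n,V)\le\dim H^1(S_p\times S_r,V)=\dim H^1(S_p,V^{S_r})\le\dim\operatorname{Hom}_{S_p\times S_r}(R_p\boxtimes k,V).$$
Hence $R_n\mid\operatorname{Ind}(R_p\boxtimes k)$. By Pieri's rule, $\operatorname{Ind}(\chi^\lambda\boxtimes1)$ is multiplicity free and its constituents have at most one more row than $\lambda$. So each $\chi^\mu$ in $R_n$ has multiplicity at most $4$, and $\mu$ has at most $4$ rows. But the number of constituents of the induced character grows with $r$: already $\lambda=(p)$ gives the $r+1$ partitions $(p+r-i,i)$ with $0\le i\le r$.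

\emph{The residue condition.} Compare $(p+r-i,i)$ with $(p+r)$ for $1\le i\le r$. After canceling the common part of the first rows, the residues left are $-1,0,\dots,i-2$ on one side and $r-i,\dots,r-1$ on the other. Two intervals of the same length $i<p$ in $\mathbb Z/p$ agree only if they start at the same point. That means $i\equiv r+1$, which is impossible for $1\le i\le r<p$. So of the $r+1$ partitions only $(p+r)$ survives. In general, the proof of Lemma~\ref{lem:count} shows that $\mu_i-i+1$ is congruent to one of $r,-1,-2,-3$ for $1\le i\le4$. As $0\le\mu_i<2p$, each $\mu_i$ has at most $8$ possible values, and $\Sigma(S_n)\le4\cdot8^4$.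

The bound is crude: here the Sylow $p$-subgroups are cyclic and Lemma~\ref{lem:cyclic} gives $\Sigma(S_n)\le1$. But the argument did not use cyclicity, and it continues past $2p,3p,\dots$, with one gluing step and one jump for each multiple of $p$.

\subsection{Two recursions}
The jump needs a Hecke algebra version of ``restriction to a subgroup of index prime to $p$ is injective''. The index is replaced by $\sum_{x\in D_J}q_x$.

\begin{lemma}[Transfer]\label{lem:transfer}
Let $H$ be a Hecke algebra over $k$ and $J\subseteq\Delta$. If $\sum_{x\in D_J}q_x\ne0$, then restriction $\operatorname{Ext}^1_H(\mathbf 1,M)\to\operatorname{Ext}^1_{H_J}(\mathbf 1,M)$ is injective for every $H$-module $M$.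
\end{lemma}

\begin{proof}
Let $0\to M\to E\to\mathbf 1\to0$ split over $H_J$, so that some lift $y\in E$ of $1$ has $T_{\sigma'}y=q_{\sigma'}y$ for $\sigma'\in J$. Put $z=\sum_{x\in D_J}T_xy$; its image in $\mathbf 1$ is $\sum_xq_x\ne0$. Fix $\sigma\in\Delta$. By Deodhar's lemma, for $x\in D_J$ either $\sigma x\in D_J$, or $\sigma x=x\sigma'$ with $\sigma'\in J$ and $\ell(\sigma x)=\ell(x)+1$. In the second case $q_{\sigma'}=q_\sigma$, as $\sigma,\sigma'$ are conjugate, and $T_\sigma T_xy=T_xT_{\sigma'}y=q_\sigma T_xy$. The remaining elements of $D_J$ form pairs $x,\sigma x$ with $\ell(\sigma x)=\ell(x)+1$, and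
$$T_\sigma(T_x+T_{\sigma x})=T_{\sigma x}+T_\sigma^2T_x=T_{\sigma x}+(q_\sigma-1)T_{\sigma x}+q_\sigma T_x=q_\sigma(T_x+T_{\sigma x}).$$
So $T_\sigma z=q_\sigma z$ for all $\sigma$, and $kz$ splits the extension.
\end{proof}

To see when the lemma applies we need the sums $\sum_wq_w$, first as polynomials in indeterminates $Q,v$. Let $W_n$ act on $\{\pm1,\dots,\pm n\}$ by signed permutations, with $\sigma_0$ changing the sign of $1$ and $\sigma_i=(i,i+1)$. The cosets $xW_{n-1}$ are determined by $x(n)$. Multiplying $x$ on the left by a generator moves $x(n)$ by at most one step along the path $n,n-1,\dots,1,-1,\dots,-n$. So the minimal coset representatives are the $2n$ final segments of the word $\sigma_{n-1}\cdots\sigma_1\sigma_0\sigma_1\cdots\sigma_{n-1}$, and their values $q_x$ are $1,v,\dots,v^{n-1},Qv^{n-1},\dots,Qv^{2n-2}$. For $S_n$ only the first $n$ occur. By \eqref{eq:poinfactor} and induction,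
\begin{equation}\label{eq:poincare}
\sum_{w\in W_n}q_w=\prod_{i=1}^n[i]_v(1+Qv^{i-1}),\qquad\sum_{w\in S_n}q_w=[n]_v!=\prod_{i=1}^n[i]_v .
\end{equation}
Call an integer $m\ge1$ \emph{critical} if the $m$-th factor vanishes in $k$, that is, if $e\mid m$ or, in Case~I, $1+Qv^{m-1}=0$. The second condition holds on at most one residue class modulo $e$. So the number $\kappa(n)$ of critical $m\le n$ satisfies $\kappa(n)\le2c$ for $n\le ce$.

For $0\le m<n$ and $r=n-m$ let $H_{m,r}\cong H_m\otimes H(S_r)$ be the parabolic subalgebra generated by the $T_i$ with $i\ne m$. (In Case~II, $H_{0,n}=H_n$.) Write $\mathbf 1_r$ for the index representation of $H(S_r)$.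

\begin{lemma}[Jump]\label{lem:jump}
Let $n\ge1$ be noncritical, let $m$ be the largest critical number below $n$, or $m=0$ if there is none, and let $r=n-m$. Then $\mathbf 1_r$ is a projective $H(S_r)$-module, and
$$R_n\mid\operatorname{Ind}_{H_{m,r}}^{H_n}(R_m\boxtimes\mathbf 1_r),\qquad P_n\mid\operatorname{Ind}_{H_{m,r}}^{H_n}(P_m\boxtimes\mathbf 1_r).$$
\end{lemma}

\begin{proof}
Positive multiples of $e$ are critical, so $r<e$ and $[r]_v!\ne0$. Lemma~\ref{lem:transfer} with $J=\emptyset$ shows that $\operatorname{Ext}^1_{H(S_r)}(\mathbf 1_r,-)=0$, so $\mathbf 1_r$ is projective. Let $D$ be the set of minimal coset representatives for $H_{m,r}$. We apply \eqref{eq:poinfactor} and \eqref{eq:poincare} in the polynomial ring $\mathbb Z[Q,v]$, where the factors with $i\le m$ can be canceled although they may vanish in $k$: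
$$[r]_v!\sum_{x\in D}q_x=\prod_{i=m+1}^n[i]_v(1+Qv^{i-1}),$$
without the factors $1+Qv^{i-1}$ in Case~II. Since $m+1,\dots,n$ are noncritical, the right side is nonzero in $k$, and so is $\sum_{x\in D}q_x$.

Let $M$ be a simple $H_n$-module and $M^{(r)}=\operatorname{Hom}_{H(S_r)}(\mathbf 1_r,M)$, an $H_m$-module. If $X_\bullet$ is a projective resolution of $\mathbf 1$ over $H_m$, then $X_\bullet\boxtimes\mathbf 1_r$ is one over $H_{m,r}$, and $\operatorname{Hom}_{H_{m,r}}(X\boxtimes\mathbf 1_r,M)=\operatorname{Hom}_{H_m}(X,M^{(r)})$. With Lemmas~\ref{lem:transfer} and~\ref{lem:PR}(a) this gives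
\begin{align*}
\dim\operatorname{Ext}^1_{H_n}(\mathbf 1,M)&\le\dim\operatorname{Ext}^1_{H_{m,r}}(\mathbf 1,M)=\dim\operatorname{Ext}^1_{H_m}(\mathbf 1,M^{(r)})\\
&\le\dim\operatorname{Hom}_{H_m}(R_m,M^{(r)})=\dim\operatorname{Hom}_{H_n}(\operatorname{Ind}(R_m\boxtimes\mathbf 1_r),M),
\end{align*}
and Lemma~\ref{lem:PR}(c) gives the first claim. The projective module $\operatorname{Ind}(P_m\boxtimes\mathbf 1_r)$ maps onto $\mathbf 1$ by adjunction, which gives the second.
\end{proof}

At a critical $n$ the transfer to $H_{n-1}$ fails, and we glue.

\begin{lemma}[Step]\label{lem:step}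
Let $n\ge2$ be critical. Then
$$R_n\mid\operatorname{Ind}_{H_{n-1}}^{H_n}R_{n-1}\oplus\operatorname{Ind}_{H_{n-2}}^{H_n}R_{n-2}\oplus\operatorname{Ind}_{H_{n-2}}^{H_n}P_{n-2},\qquad P_n\mid\operatorname{Ind}_{H_{n-1}}^{H_n}P_{n-1}.$$
Moreover $P_0=k$, $R_0=0$, $P_1\mid H_1$ and $R_1\mid H_1$.
\end{lemma}

\begin{proof}
The subalgebras $A_1=H_{n-1}$ and $A_2=H_{n-2,2}$ generate $H_n$ and contain $A_0=H_{n-2}$. (In Case~II, $n\ge p\ge3$.) The minimal coset representatives for $A_0$ in $A_2$ are $1$ and $\sigma_{n-1}$, and $1+v=[2]_v\ne0$; this is where $e\ge3$ is used. By Lemmas~\ref{lem:glue}, \ref{lem:transfer} and \ref{lem:PR}(a), for every $H_n$-module $M$,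
\begin{align*}
\dim\operatorname{Ext}^1_{H_n}(\mathbf 1,M)&\le\dim\operatorname{Ext}^1_{H_{n-1}}(\mathbf 1,M)+\dim\operatorname{Ext}^1_{H_{n-2}}(\mathbf 1,M)+\dim\operatorname{Hom}_{H_{n-2}}(\mathbf 1,M)\\
&\le\dim\operatorname{Hom}_{H_{n-1}}(R_{n-1},M)+\dim\operatorname{Hom}_{H_{n-2}}(R_{n-2}\oplus P_{n-2},M).
\end{align*}
Adjunction and Lemma~\ref{lem:PR}(c) give the first claim, and $\operatorname{Ind}P_{n-1}$ is projective and maps onto $\mathbf 1$. For $n=1$ a derivation is determined by its value on $T_0$ (and is zero in Case~II), so $\dim\operatorname{Ext}^1_{H_1}(\mathbf 1,M)\le\dim M=\dim\operatorname{Hom}_{H_1}(H_1,M)$.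
\end{proof}

\subsection{Characters of projective modules}
Induced projective modules are hard to decompose over $k$, but their lifts to characteristic $0$ can be computed by combinatorial rules. Let $O$ be the ring of Witt vectors of $k$, a complete discrete valuation ring with maximal ideal $pO$ and residue field $k$, and let $K$ be its fraction field. In Case~I choose lifts $\hat v,\hat Q\in O$ of $v,Q$ that are algebraically independent over $\mathbb Q$. This is possible because each residue class modulo $pO$ is uncountable, while the algebraic closure of a countable field is countable. In Case~II let $\hat v=1$. Let $H_{n,O}$ be the Hecke algebra over $O$ with these parameters, so $H_{n,O}/pH_{n,O}=H_n$, and let $H_{n,K}=K\otimes_OH_{n,O}$.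

A \emph{shape} of size $n$ is a bipartition $\lambda=(\lambda^1,\lambda^2)$ of $n$ in Case~I and a partition of $n$, regarded as having one component, in Case~II. The \emph{residue} in $O$ of the box in row $i$ and column $j$ is $\hat Q\hat v^{j-i}$ in the first component and $-\hat v^{j-i}$ in the second in Case~I, and it is $j-i$ in Case~II. Let $L_1=T_0$ and $L_{i+1}=\hat v^{-1}T_iL_iT_i$ in Case~I, and $L_i=\sum_{j<i}(j,i)$ in Case~II. We use the following facts.

\begin{enumerate}
\item[(H1)] $H_{n,K}$ is split semisimple, with simple modules $S^\lambda$ indexed by the shapes of size $n$ (Hoefsmit, in Case~I). The index representation is $S^{\lambda}$ for the shape $\lambda=((n),\emptyset)$ in Case~I and $\lambda=(n)$ in Case~II; we call it the \emph{index shape}.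
\item[(H2)] The $L_i$ commute, and symmetric polynomials in them are central in $H_{n,O}$. On $S^\lambda$ the $L_i$ are simultaneously diagonalizable, and each joint eigenvalue of $(L_1,\dots,L_n)$ is an ordering of the residues of the boxes of $\lambda$ (Hoefsmit; Dipper and James \cite{DJ}; Jucys, Murphy).
\item[(H3)] Induction and restriction between parabolic subalgebras over $K$ follow the same rules as for the corresponding Weyl groups (Tits deformation \cite{GP}).
\end{enumerate}

\begin{lemma}\label{lem:pieri}
\begin{enumerate}
\item[(a)] $\operatorname{Ind}_{H_{n-1,K}}^{H_{n,K}}S^\lambda$ is the sum of the $S^\mu$, each once, where $\mu$ is obtained from $\lambda$ by adding one box.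
\item[(b)] $S^\mu$ occurs at most once in the module induced from $S^\lambda\boxtimes\mathbf 1_r$, and if it occurs, each component of $\mu$ has at most one more row than the same component of $\lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
By (H3) we may work with groups. For $S_n$, Pieri's rule says that $\operatorname{Ind}_{S_m\times S_r}^{S_n}(\chi^\lambda\boxtimes1)$ is the sum of the $\chi^\mu$ where $\mu$ arises from $\lambda$ by adding $r$ boxes, at most one in each column (a horizontal strip). At most one box is added to the first column, so (b) holds, and (a) is the case $r=1$.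

For $W_n$, the character of $(\alpha,\beta)$ with $|\alpha|=i$, $|\beta|=j$ is $\chi^{(\alpha,\beta)}=\operatorname{Ind}_{W_i\times W_j}^{W_{i+j}}(\chi^\alpha\boxtimes\eta\chi^\beta)$, where $\chi^\alpha,\chi^\beta$ are inflated from symmetric groups and $\eta$ is the product of the signs of a signed permutation. Since $W_r=S_r(W_i\times W_j)$ for $i+j=r$, the restriction of $\chi^{(\alpha,\beta)}$ to $S_r$ is $\operatorname{Ind}_{S_i\times S_j}^{S_r}(\chi^\alpha\boxtimes\chi^\beta)$. It contains the trivial character once if $\alpha=(i)$, $\beta=(j)$, and otherwise not at all. So $\operatorname{Ind}_{S_r}^{W_r}1=\sum_{i+j=r}\chi^{((i),(j))}$. Induction from $W_a\times W_b$ to $W_{a+b}$ commutes with inflation from symmetric groups and with multiplication by $\eta$. By induction in stages, $\operatorname{Ind}_{W_m\times W_r}^{W_n}(\chi^\lambda\boxtimes\chi^{((i),(j))})$ is the sum of the $\chi^\mu$ where $\mu^1$ arises from $\lambda^1$ by adding a horizontal strip of size $i$ and $\mu^2$ from $\lambda^2$ by adding one of size $j$. As $i=|\mu^1|-|\lambda^1|$ is determined by $\mu$ and $\lambda$,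 each $\chi^\mu$ occurs at most once in $\operatorname{Ind}_{W_m\times S_r}^{W_n}(\chi^\lambda\boxtimes1)$. This is (b), and (a) is again the case $r=1$.
\end{proof}

Since $O$ is complete, reduction modulo $p$ is a bijection, compatible with direct sums, from finitely generated projective $H_{n,O}$-modules to projective $H_n$-modules, and likewise for parabolic subalgebras. Let $\hat X$ be the lift of $X$. If $X\mid Y$ then $\hat X\mid\hat Y$. The module $\operatorname{Ind}\hat X$ is projective with reduction $\operatorname{Ind}X$, so it is the lift of $\operatorname{Ind}X$. For $r<e$ the lift of $\mathbf 1_r$ is the index representation over $O$: it is generated by the idempotent $([r]_{\hat v}!)^{-1}\sum_{w\in S_r}T_w$, as $[r]_{\hat v}!$ is a unit of $O$. Write $K\otimes_O\hat X=\bigoplus_\lambda(S^\lambda)^{x_\lambda}$ and put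
$$\|X\|=\sum_\lambda x_\lambda,\qquad\operatorname{supp}X=\{\lambda:x_\lambda\ne0\}.$$
Let $\operatorname{rows}(X)$ be the largest number of rows of a component of a shape in $\operatorname{supp}X$ (zero if there is none). Every nonzero summand contributes to $\|X\|$, so $X$ has at most $\|X\|$ indecomposable summands.

\subsection{Residues}
Lemma~\ref{lem:pieri}(b) bounds multiplicities and rows after a jump, but not the size of the support. The central elements of (H2) supply the missing constraint.

\begin{lemma}\label{lem:block}
Every $\lambda\in\operatorname{supp}P_n\cup\operatorname{supp}R_n$ has the same multiset of residues modulo $pO$ as the index shape.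
\end{lemma}

\begin{proof}
Let $z$ be an elementary symmetric polynomial in $L_1,\dots,L_n$. By (H2) it is central, and it acts on $S^\lambda$ by the scalar $\omega_\lambda\in O$ given by the same polynomial in the residues of $\lambda$. Let $Z$ be an indecomposable projective $H_n$-module. The generalized eigenspaces of $z$ on $Z$ are submodules with direct sum $Z$, so $z$ has a single eigenvalue $c_Z$ on $Z$. The characteristic polynomial of $z$ on the free $O$-module $\hat Z$ has the roots $\omega_\lambda$ with $\lambda\in\operatorname{supp}Z$, and it reduces to a power of $X-c_Z$. So $\omega_\lambda\equiv c_Z$ for all $\lambda\in\operatorname{supp}Z$.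

For $Z=P_n$, the scalar $c_Z$ is the eigenvalue of $z$ on the quotient $\mathbf 1$, which is the reduction of $\omega_\lambda$ for the index shape. If $Z=P(M)\mid R_n$, then $M$ is a quotient of $Z$ and a composition factor of $P_n$, so $c_Z=c_{P_n}$. A multiset of $n$ elements of $k$ is determined by its elementary symmetric functions.
\end{proof}

\begin{lemma}\label{lem:count}
Let $n\le ce$ and $b\ge1$. At most $\gamma(b,c)=(2b(c+1))^{2b}$ shapes of size $n$ with at most $b$ rows in each component have a prescribed multiset of residues in $k$.
\end{lemma}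

\begin{proof}
In Case~I compute in the group ring $\mathbb Z[k^\times]$, with basis $[x]$, and pad both components with zeros to $b$ rows. The residues in a row form a geometric progression with ratio $v$, so multiplication by $[v]-[1]$ telescopes each row:
$$([v]-[1])\sum_{\text{boxes}}[\operatorname{res}]=\sum_{i=1}^b\bigl([Qv^{\lambda^1_i-i+1}]-[Qv^{1-i}]\bigr)+\sum_{i=1}^b\bigl([-v^{\lambda^2_i-i+1}]-[-v^{1-i}]\bigr).$$
So the residues determine the multiset formed by the $2b$ elements $Qv^{\lambda^1_i-i+1}$ and $-v^{\lambda^2_i-i+1}$. For fixed $i$ and $j$, the number $\lambda^j_i$ therefore lies in one of at most $2b$ classes modulo $e$, and each class meets $[0,ce]$ in at most $c+1$ integers. This leaves at most $2b(c+1)$ values for each of the $2b$ row lengths. In Case~II use the group ring of the additive group $\mathbb F_p$ and the factor $[1]-[0]$; the multiset of the $b$ classes $\lambda_i-i+1$ modulo $p$ is determined, and the count is smaller.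
\end{proof}

\subsection{Proof of Theorem~\ref{thm:hecke}}
Fix $c$. Define $u_0=1$, $t_j=\gamma(3j+1,c)\,u_j$ for $j\ge0$, and $u_j=108j^2\,t_{j-1}$ for $j\ge1$, so that $u_0\le t_0\le u_1\le t_1\le\cdots$. We show by induction on $n\le ce$ that, with $j=\kappa(n)$ and $X\in\{P_n,R_n\}$:
\begin{enumerate}
\item[(a)] if $n$ is $0$ or critical, then $\operatorname{rows}(X)\le3j$ and $\|X\|\le u_j$;
\item[(b)] in any case $\operatorname{rows}(X)\le3j+1$ and $\|X\|\le t_j$.
\end{enumerate}
Where (a) applies it implies (b). For $n=0$, (a) holds by Lemma~\ref{lem:step}. If $n=1$ is critical, then $j=1$ and $X\mid H_1$, so $\operatorname{rows}(X)\le1$ and $\|X\|\le2$.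

Let $n\ge2$ be critical. Then $\kappa(n-1),\kappa(n-2)\le j-1$, so the modules $P_{n-1},R_{n-1},P_{n-2},R_{n-2}$ have at most $3j-2$ rows and $\|\cdot\|\le t_{j-1}$. A shape with at most $b$ rows in each component has at most $2b+2$ addable boxes. By Lemma~\ref{lem:pieri}(a), inducing such a module once or twice adds at most $2$ rows and multiplies $\|\cdot\|$ by at most $(6j-2)\cdot6j\le36j^2$. Lemma~\ref{lem:step} has at most three summands, so (a) follows.

Let $n\ge1$ be noncritical and take $m$ as in Lemma~\ref{lem:jump}. Then $m$ is $0$ or critical and $\kappa(m)=j$, so (a) holds for $m$. By Lemmas~\ref{lem:jump} and~\ref{lem:pieri}(b), $\operatorname{rows}(X)\le3j+1$ and every shape has multiplicity at most $u_j$ in $X$. By Lemmas~\ref{lem:block} and~\ref{lem:count}, $|\operatorname{supp}X|\le\gamma(3j+1,c)$. So $\|X\|\le t_j$.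

Since $\kappa(n)\le2c$, we get $\Sigma(H_n)\le\|R_n\|\le t_{2c}$, and $D(c)=t_{2c}$ depends only on $c$. \hfill$\square$

\medskip
The hypothesis $n\le ce$ entered twice: it bounds the number of critical steps, and it bounds the number of row lengths in a class modulo $e$.

\subsection{Types $A$ and $D$}

\begin{corollary}\label{cor:AD}
Let $v\in k^\times$ have order $e\ge3$ and let $n\le ce$. Then $\Sigma(H(S_n))\le D(c)$. If $p$ is odd and $n\ge2$, the Hecke algebra $H(D_n)$ of type $D_n$ with parameter $v$ has $\Sigma(H(D_n))\le2D(c)$.
\end{corollary}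

\begin{proof}
Let $A=H_n(1,v)$, so $T_0^2=1$. Setting $T_0=1$ turns every relation involving $T_0$ into an identity; for example, $T_0T_1T_0T_1=T_1T_0T_1T_0$ becomes $T_1^2=T_1^2$. So $H(S_n)=A/(T_0-1)$, the index representations correspond, and Lemma~\ref{lem:quot}(a) applies.

Let $H(D_n)$ have generators $T_1',T_1,T_2,\dots,T_{n-1}$, where $T_1'$ and $T_1$ commute and are exchanged by the diagram automorphism fixing the other generators. Let $A'=H(D_n)\oplus H(D_n)t$ be the algebra with $t^2=1$ in which conjugation by $t$ is this automorphism. The elements $t,T_1,\dots,T_{n-1}$ generate $A'$ and satisfy the relations of $A$, since $tT_1tT_1=T_1'T_1=T_1T_1'=T_1tT_1t$. So there is a surjection $A\to A'$, and it is an isomorphism as both sides have dimension $2^nn!$. The index representation of $A$ sends $T_1'=T_0T_1T_0$ to $v$, so it restricts to that of $H(D_n)$. Lemma~\ref{lem:quot}(b) applies.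
\end{proof}

\section{From groups with a $BN$-pair to Hecke algebras}\label{sec:BN}

Let $G$ be a finite group with a $BN$-pair with Weyl group $(W,\Delta)$, and let $\dot w\in N$ represent $w\in W$. Then $G$ is the disjoint union of the double cosets $B\dot wB$. For $J\subseteq\Delta$ the union $P_J$ of the $B\dot wB$ with $w\in W_J$ is a subgroup, and subgroups $P_{J_i}$ with $\bigcup J_i=\Delta$ generate $G$. Put $q_\sigma=|B\dot\sigma B/B|$; then $|B\dot wB/B|$ is the product of the $q_\sigma$ along a reduced word for $w$. If $p\nmid|B|$, Iwahori's theorem says that $T_w\mapsto|B|^{-1}\sum_{g\in B\dot wB}g$ is an isomorphism from the Hecke algebra $H$ of $W$ over $k$ with parameters $q_\sigma$ onto $e_BkGe_B$. These parameters are then nonzero in $k$, because $q_\sigma=|B:B\cap\dot\sigma B\dot\sigma^{-1}|$ divides $|B|$.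

\begin{proposition}\label{prop:BN}
Suppose that the Coxeter graph of $(W,\Delta)$ is bipartite and that $p\nmid|B|\prod_{\sigma\in\Delta}(1+q_\sigma)$. Then $\Sigma(G)\le\Sigma(H)$.
\end{proposition}

\begin{proof}
Write $\epsilon=e_B$. The Hecke algebra sees only the simple modules with $V^B=\epsilon V\ne0$, so we first show that the others have no cohomology. Let $I,I'$ be the two color classes of $\Delta$. The reflections in $I$ commute, so $|P_I|=|B|\prod_{\sigma\in I}(1+q_\sigma)$, and the same formula holds for $I'$. Thus $G$ is generated by the $p'$-groups $P_I$ and $P_{I'}$, which contain $B$. By Lemma~\ref{lem:glue}, $V^B=0$ implies $H^1(G,V)=0$.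

On the trivial module $T_\sigma$ acts by $|B\dot\sigma B|/|B|=q_\sigma$, so $\epsilon k=\mathbf 1$. Let $V$ be simple with $\epsilon V\ne0$. The exact functor $E\mapsto\epsilon E$ induces a linear map $\operatorname{Ext}^1_G(k,V)\to\operatorname{Ext}^1_H(\mathbf 1,\epsilon V)$, and it suffices to show that this map is injective. Let $0\to V\to E\to k\to0$ be nonsplit, and suppose that $x\in\epsilon E$ spans an $H$-submodule that maps onto $\mathbf 1$. As the sequence does not split, $V$ is the only maximal submodule of $E$, so $kGx=E$. Then $\epsilon E=\epsilon kG\epsilon x=kx$, while $\dim\epsilon E=1+\dim\epsilon V\ge2$. This is a contradiction.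
\end{proof}

Both parts of the hypothesis on $p$ matter for this proof. If $p$ divides $|B|$ there is no idempotent $e_B$, and if $p$ divides some $1+q_\sigma$, a module with $V^B=0$ can have cohomology (Remark~\ref{rem:cusp}). The next section handles both failures, at the price of a bound that depends on the rank.

\section{Cross characteristic, bounded rank}\label{sec:cross}

Let $r\ne p$ be a prime, $\mathbf G$ a simple simply connected algebraic group of rank $l$ over $\overline{\mathbb F}_r$, $F$ a Steinberg endomorphism and $G=\mathbf G^F$. We recall the structure of $G$; see \cite{Carter}. Let $\mathbf T\le\mathbf B=\mathbf U\mathbf T$ be an $F$-stable maximal torus and Borel subgroup, with fixed point groups $T\le B=UT$. Then $B$ and $N=N_{\mathbf G}(\mathbf T)^F$ form a $BN$-pair whose Weyl group $W=N/T$ is the \emph{relative Weyl group}. Its simple reflections $\sigma\in\Delta$ correspond to the $F$-orbits on the simple roots, so $|\Delta|\le l$. The group $U$ is a Sylow $r$-subgroup, and $B\dot wB=U\dot wB$. For $\sigma\in\Delta$ let $P_\sigma=B\cup B\dot\sigma B=L_\sigma U_\sigma$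 be the minimal parabolic subgroup, with $U_\sigma=O_r(P_\sigma)\le U$ and Levi subgroup $L_\sigma=\mathbf L_\sigma^F\ge T$. Put $X_\sigma=U\cap L_\sigma$, so $U=X_\sigma U_\sigma$ and $|P_\sigma:B|=q_\sigma+1$.

\begin{theorem}\label{thm:cross}
If $p\ge5$ and $p\ne r$, then $\Sigma_p(G)\le(4l+1)|W|^2$.
\end{theorem}

Duality permutes the simple modules, so $\Sigma(G)=\sum_V\dim\operatorname{Ext}^1_G(V,k)$, and we work with this form. To replace the missing idempotent $e_B$, write $T=T_p\times T_{p'}$ and put $B'=UT_{p'}$. This is a normal $p'$-subgroup of $B$ with $B/B'\cong T_p$, and $T_p$ is generated by at most $l$ elements because it lies in a product of $l$ finite cyclic groups. For every $kB$-module $V$,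
\begin{equation}\label{eq:extB}
\operatorname{Ext}^1_B(V,k)=H^1(B,V^*)=H^1(T_p,(V^*)^{B'}),\qquad (V^*)^{B'}\cong(V^{B'})^*.
\end{equation}

\subsection{Modules with $B'$-fixed vectors}

\begin{lemma}\label{lem:principal}
There are at most $|W|$ simple $kG$-modules $V$ with $V^{B'}\ne0$, and each has $\dim\operatorname{Ext}^1_G(V,k)\le(l+1)|W|$.
\end{lemma}

\begin{proof}
Let $\epsilon=e_{B'}$ and $E=\epsilon kG\epsilon$. Elements $t\in T_p$ commute with $\epsilon$, so $t\mapsto t\epsilon$ maps $kT_p$ into $E$. Since $\dot w$ normalizes $T_p$, we have $B\dot wB=B'\dot wT_pB'$. So $E$ is spanned by the elements $(\epsilon\dot w\epsilon)t$, and $t(\epsilon\dot w\epsilon)=(\epsilon\dot w\epsilon)\,\dot w^{-1}t\dot w$. Let $I$ be the augmentation ideal of $kT_p$; it is nilpotent and stable under conjugation by $\dot w$. Then $EI=\sum_w(\epsilon\dot w\epsilon)I=IE$, so $EI$ is a nilpotent ideal, and $E/EI$ is spanned by the images of the $|W|$ elements $\epsilon\dot w\epsilon$. A nilpotent ideal kills simple modules. So there are at most $|W|$ simple $V$ with $V^{B'}=\epsilon V\ne0$; for these $\dim V^{B'}\le|W|$,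 and $T_p$ acts trivially on $V^{B'}$.

Let $V$ be such a module; by \eqref{eq:extB} so is $V^*$. Embed $k$ in $k[G/B]$ as the span of the sum of all cosets, with quotient $Y$. Since $\operatorname{Ext}^1_G(V,k[G/B])=\operatorname{Ext}^1_B(V,k)$, there is an exact sequence
\begin{equation}\label{eq:Yseq}
\operatorname{Hom}_G(V,Y)\to\operatorname{Ext}^1_G(V,k)\to\operatorname{Ext}^1_B(V,k).
\end{equation}
By \eqref{eq:extB} the last term is $\operatorname{Hom}(T_p,(V^*)^{B'})$, of dimension at most $l|W|$. The projective module $k[G/B']$ maps onto $V$, since $\operatorname{Hom}_G(k[G/B'],V)=V^{B'}$. So $P(V)\mid k[G/B']$ and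
$$\dim\operatorname{Hom}_G(V,Y)\le[k[G/B]:V]\le\dim\operatorname{Hom}_G(k[G/B'],k[G/B])=|B'\backslash G/B|=|W|.\qedhere$$
\end{proof}

\subsection{Reduction to Levi subgroups of relative rank one}
Let $\mathcal V$ be the set of isomorphism classes of simple $kG$-modules $V$ with $V^{B'}=0$ and $\operatorname{Ext}^1_G(V,k)\ne0$. For these, gluing reduces the problem to minimal parabolic subgroups, where everything is governed by one small module. Let $\Delta_p=\{\sigma\in\Delta:p\mid q_\sigma+1\}$. For $\sigma\in\Delta_p$ let $Y_\sigma=k[P_\sigma/B]/k$. The augmentation map kills the sum of the $q_\sigma+1$ cosets, so it induces a map $\alpha\colon Y_\sigma\to k$; let $Y^0_\sigma=\ker\alpha$. The normal subgroup $U_\sigma\le B$ of $P_\sigma$ acts trivially on $P_\sigma/B$, so $Y_\sigma$ and $Y_\sigma^0$ are $kL_\sigma$-modules.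

The $p'$-group $U$ has two orbits on $P_\sigma/B$, the point $B$ and $U\dot\sigma B/B$. So $Y_\sigma^U=k[P_\sigma/B]^U/k$ is one-dimensional, spanned by the image of the point $B$. This vector is fixed by $B$, and $\alpha$ maps it to $1$. Hence
\begin{equation}\label{eq:Yfixed}
Y_\sigma^U=Y_\sigma^{B},\qquad (Y_\sigma^0)^{X_\sigma}=(Y^0_\sigma)^U=0 .
\end{equation}
Let $R_\sigma M=\operatorname{Ind}_{P_\sigma}^GM$ for a $kL_\sigma$-module $M$ inflated to $P_\sigma$, and ${}^*R_\sigma V=V^{U_\sigma}\cong V_{U_\sigma}$ for a $kG$-module $V$. These are Harish-Chandra induction and restriction. The functor ${}^*R_\sigma$ is exact, and $\operatorname{Hom}_{P_\sigma}(V,M)=\operatorname{Hom}_{L_\sigma}({}^*R_\sigma V,M)$. A $kL_\sigma$-module is \emph{cuspidal} if it has no nonzero vector fixed by $X_\sigma$, the unipotent radical of the Borel subgroup of $L_\sigma$, which up to conjugacy is the only proper parabolic subgroup of $L_\sigma$.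

\begin{lemma}\label{lem:reduce}
Let $V\in\mathcal V$. Then $\dim\operatorname{Ext}^1_G(V,k)\le\sum_{\sigma\in\Delta_p}\dim\operatorname{Hom}_{L_\sigma}({}^*R_\sigma V,Y_\sigma^0)$, and every composition factor of ${}^*R_\sigma V$ is cuspidal.
\end{lemma}

\begin{proof}
By \eqref{eq:extB}, $(V^*)^{B}=0$ and $\operatorname{Ext}^1_B(V,k)=0$. Lemma~\ref{lem:glue}, applied to $V^*$ and the subgroups $P_\sigma\ge B$, gives $\dim\operatorname{Ext}^1_G(V,k)\le\sum_\sigma\dim\operatorname{Ext}^1_{P_\sigma}(V,k)$. If $\sigma\notin\Delta_p$, the term embeds in $\operatorname{Ext}^1_B(V,k)=0$. If $\sigma\in\Delta_p$, the sequence \eqref{eq:Yseq} for $P_\sigma$ in place of $G$ bounds the term by $\dim\operatorname{Hom}_{P_\sigma}(V,Y_\sigma)$. Let $\varphi\colon V\to Y_\sigma$ be $P_\sigma$-linear. By \eqref{eq:Yfixed}, $\varphi(V)^U=\varphi(V)^{B'}$, and this is $\varphi(V^{B'})=0$ as $B'$ is a $p'$-group. So $\varphi(V)=[\varphi(V),U]$, which $\alpha$ kills. Thus $\varphi(V)\subseteq Y^0_\sigma$, and the first claim follows.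

For the second claim we need $V^U=0$, where a priori $T_{p'}$ could act on $V^U$ through nontrivial characters. By \eqref{eq:Yseq}, $\operatorname{Hom}_G(V,Y)\ne0$, so $V$ embeds in $Y=k[G/B]/k$. The $U$-orbits $U\dot wB/B$ on $G/B$ are $T$-stable, so $T$ acts trivially on $k[G/B]^U$ and on its image $Y^U\supseteq V^U$. Hence $V^U=V^{B'}=0$, that is, $({}^*R_\sigma V)^{X_\sigma}=0$. Taking $X_\sigma$-fixed points is exact.
\end{proof}

\begin{lemma}\label{lem:socle}
For $\sigma\in\Delta_p$ the socle of the $kL_\sigma$-module $Y_\sigma^0$ has length at most $3$.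
\end{lemma}

\begin{proof}
Let $G_\sigma=[\mathbf L_\sigma,\mathbf L_\sigma]^F\trianglelefteq L_\sigma$. Derived subgroups of Levi subgroups of $\mathbf G$ are simply connected, and $F$ is transitive on the simple roots of $\mathbf L_\sigma$. So $F$ permutes the simple components transitively, and $G_\sigma$ is one of
$$SL_2(q'),\quad SU_3(q'),\quad {}^2B_2(q'),\quad {}^2G_2(q'),\qquad\text{with } q_\sigma=q',\ q'^3,\ q'^2,\ q'^3$$
respectively, for a power $q'$ of $r$. The group $G_\sigma$ contains $X_\sigma$ and a representative $\dot\sigma$, so it is transitive on $P_\sigma/B$, and the stabilizer $B_\sigma=B\cap G_\sigma$ is a Borel subgroup of $G_\sigma$. By Clifford's theorem the socle over $L_\sigma$ lies in the socle over $G_\sigma$, so it suffices to bound the length of the latter.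

\emph{Case $G_\sigma=SU_3(q')$ with $p\mid q'+1$.} By Okuyama and Waki \cite{OW}, for $p\ge5$ the reduction modulo $p$ of the Steinberg character $\mathrm{St}$, of degree $q'^3$, is $1+2\theta+\phi$, where $\theta,\phi$ are irreducible Brauer characters of degrees $q'(q'-1)$ and $(q'-1)(q'^2-q'+1)$. The permutation character on $G_\sigma/B_\sigma$ is $1+\mathrm{St}$, and $Y^0_\sigma$ arises by removing two trivial factors. So $Y^0_\sigma$ has Brauer character $2\theta+\phi$ and length $3$.

\emph{All other cases.} We check that $G_\sigma$ has cyclic Sylow $p$-subgroups and no quotient of order $p$, using $p\ge5$ and $p\mid q_\sigma+1$.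
\begin{itemize}
\item $SL_2(q')$ has order $q'(q'-1)(q'+1)$, and $p\mid q'+1$ does not divide $q'(q'-1)$. A cyclic torus of order $q'+1$ contains a Sylow $p$-subgroup. As $q'\ge4$, the group is perfect.
\item $SU_3(q')$ has order $q'^3(q'-1)(q'+1)^2(q'^2-q'+1)$. Now $p\nmid q'+1$, so $p$ divides $q'^2-q'+1$, which is $1$ modulo $q'(q'-1)$. A cyclic torus of order $q'^2-q'+1$ contains a Sylow $p$-subgroup. For $q'=2$ this order is $3$, so $q'\ge3$ and the group is perfect.
\item ${}^2B_2(q')$ has order $q'^2(q'-1)(q'^2+1)$, and $p\mid q'^2+1$ does not divide $q'(q'-1)$, since $q'^2+1\equiv2$ modulo $q'-1$. We have $q'^2+1=(q'+\sqrt{2q'}+1)(q'-\sqrt{2q'}+1)$. The two factors are odd and differ by a power of $2$, so they are coprime, and they are orders of cyclic tori. The group is perfect or is ${}^2B_2(2)\cong5:4$, which has no quotient of order $5$.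
\item ${}^2G_2(q')$ has order $q'^3(q'-1)(q'^3+1)$, and $p\mid q'^3+1$ does not divide $q'(q'-1)$. We have $q'^3+1=(q'+1)(q'+\sqrt{3q'}+1)(q'-\sqrt{3q'}+1)$. The differences of these factors are $\sqrt{3q'}$ and $2\sqrt{3q'}$, so $p$ divides exactly one of them. There are cyclic subgroups of orders $(q'+1)/4$ and $q'\pm\sqrt{3q'}+1$. The group is perfect or is ${}^2G_2(3)\cong PSL_2(8).3$, which has no quotient of order $p\ge5$.
\end{itemize}
Let $M$ be a simple $kG_\sigma$-submodule of $Y^0_\sigma$. By \eqref{eq:Yfixed}, $M^{X_\sigma}=0$, so $\operatorname{Hom}_{G_\sigma}(M,k[G_\sigma/B_\sigma])=\operatorname{Hom}_{B_\sigma}(M,k)\subseteq\operatorname{Hom}_{X_\sigma}(M,k)=0$. The sequence $0\to k\to k[G_\sigma/B_\sigma]\to Y_\sigma\to0$ then embeds $\operatorname{Hom}_{G_\sigma}(M,Y_\sigma)$ in $\operatorname{Ext}^1_{G_\sigma}(M,k)$. Summing over the isomorphism types of $M$, the socle has length at most $\Sigma(G_\sigma)$, which is at most $1$ by Lemma~\ref{lem:cyclic}.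
\end{proof}

\begin{remark}\label{rem:cusp}
Take $G=SL_2(q)$ with $p\mid q+1$, so $P_\sigma=G_\sigma=G$ and $\dim Y_\sigma^0=q-1>0$. The last paragraph shows that a simple submodule $M$ of $Y^0_\sigma$ has $H^1(G,M^*)\ne0$, although $(M^*)^U=0$. So $\mathcal V$ can be nonempty.
\end{remark}

\subsection{Proof of Theorem~\ref{thm:cross}}
By Lemma~\ref{lem:principal} the simple modules with $V^{B'}\ne0$ contribute at most $(l+1)|W|^2$. It remains to show that $\mathcal V$ contributes at most $3l|W|^2$.

Fix $\sigma\in\Delta_p$ and let $M_1,\dots,M_d$, with $d\le3$, be the simple summands of the socle of $Y^0_\sigma$ over $L_\sigma$. Then $Y_\sigma^0$ embeds in $\bigoplus_jI(M_j)$, so $\dim\operatorname{Hom}_{L_\sigma}({}^*R_\sigma V,Y^0_\sigma)\le\sum_j[{}^*R_\sigma V:M_j]$. By Lemma~\ref{lem:reduce} and $|\Delta_p|\le l$, it suffices to prove $\sum_{V\in\mathcal V}[{}^*R_\sigma V:M_j]\le|W|^2$ for each $j$.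

The multiplicity $[{}^*R_\sigma V:M_j]$ counts composition factors, while Frobenius reciprocity only sees quotients. Cuspidality bridges the two. The Mackey formula for Harish-Chandra functors holds over $k$ because $r\ne p$ \cite{DF}. It expresses ${}^*R_\sigma R_\sigma M'$ through terms indexed by the double cosets $W_\sigma\backslash W/W_\sigma$, where $W_\sigma=\{1,\sigma\}$. A term is either the conjugate ${}^nM'$, for a representative $n\in N$ that normalizes $L_\sigma$, or it is built from the Harish-Chandra restriction $M'^{X_\sigma}$ of $M'$ to $T$. So there is a set $\mathcal N$ of at most $|W|$ elements normalizing $L_\sigma$ such that, for every cuspidal simple $M'$, the composition factors of ${}^*R_\sigma R_\sigma M'$ are the ${}^nM'$ with $n\in\mathcal N$.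

Let $V\in\mathcal V$ with $[{}^*R_\sigma V:M_j]\ne0$, and let $M'$ be a simple quotient of ${}^*R_\sigma V$; it is cuspidal by Lemma~\ref{lem:reduce}. Since $\operatorname{Hom}_G(V,R_\sigma M')=\operatorname{Hom}_{L_\sigma}({}^*R_\sigma V,M')\ne0$, the module $V$ embeds in $R_\sigma M'$. By exactness $M_j$ is a composition factor of ${}^*R_\sigma R_\sigma M'$, so $M'$ is one of the at most $|W|$ modules ${}^{n^{-1}}M_j$ with $n\in\mathcal N$. For a fixed cuspidal $M'$, the direct sum of the pairwise nonisomorphic simple $V$ that embed in $R_\sigma M'$ also embeds in $R_\sigma M'$. So the sum of $[{}^*R_\sigma V:M_j]$ over these $V$ is at most $[{}^*R_\sigma R_\sigma M':M_j]\le|W|$. Summing over $M'$ gives $|W|^2$. \hfill$\square$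

\section{Defining characteristic}\label{sec:defining}

Let $\mathbf G$ be a simple simply connected algebraic group over $k$ with root system $\Phi$, Weyl group $W_\Phi$, Coxeter number $h$ and $N=|\Phi^+|$. Let $p\ge5$, $q=p^a$, and let $F$ be the $q$-Frobenius map, possibly composed with a graph automorphism. Put $G=\mathbf G^F$; a Sylow $p$-subgroup $U$ has order $q^N$. By Lemma~\ref{lem:sylow} it is enough to bound $\dim P_G(k)/|U|$, where $P_G(k)$ is the projective cover of the trivial $kG$-module.

\begin{proposition}\label{prop:defining}
There are constants $p_\Phi,D_\Phi\ge1$ depending only on $\Phi$ such that $\dim P_G(k)\le D_\Phi^{\,a}|U|$ for $p\ge p_\Phi$.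
\end{proposition}

Any projective $kG$-module that maps onto $k$ contains $P_G(k)$ as a summand, so we need a small module of this kind. Projective modules come from the Steinberg module. Let $St=L((p-1)\rho)$, of dimension $p^N$, and let $M^{[i]}$ be the $i$-th Frobenius twist of $M$. By Steinberg, $St_a=\bigotimes_{i<a}St^{[i]}=L((q-1)\rho)$ restricts to an irreducible projective $kG$-module of dimension $q^N$ \cite{Humphreys}. So every direct summand of $St_a\otimes M'$ is projective for $G$. Translation functors cut out summands of $St\otimes M$ whose characters are short sums of Weyl characters.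

\subsection{Alcoves and translation functors}
The reference is \cite[Part~II]{Jantzen}. For a dominant weight $\lambda$ let $L(\lambda)$, $V(\lambda)$, $H^0(\lambda)$ be the simple, Weyl and induced modules. For any weight $\lambda$ let $\chi(\lambda)$ be the Euler character, given by Weyl's character formula. It is the character of $H^0(\lambda)$ if $\lambda$ is dominant, and its degree is $\dim\chi(\lambda)=\prod_{\beta\in\Phi^+}\langle\lambda+\rho,\beta^\vee\rangle/\langle\rho,\beta^\vee\rangle$. We have $St=V((p-1)\rho)=H^0((p-1)\rho)$ and $H^0(0)=k$. A \emph{good filtration} is one with factors $H^0(\lambda)$. If $Z$ has a good filtration, the multiplicity of $H^0(\lambda)$ in it is determined by the character of $Z$ and equals $\dim\operatorname{Hom}_{\mathbf G}(V(\lambda),Z)$.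

The group $W_p=W_\Phi\ltimes p\mathbb Z\Phi$ acts by the dot action $w\cdot\lambda=w(\lambda+\rho)-\rho$. It is generated by the reflections in the hyperplanes $\langle\lambda+\rho,\beta^\vee\rangle=jp$ with $\beta\in\Phi^+$, $j\in\mathbb Z$. The \emph{alcoves} are the components of the complement of these hyperplanes. They are permuted simply transitively, the closure of an alcove is a fundamental domain, and the stabilizer of a point is generated by the reflections that fix it. Let $C$ be the bottom alcove $0<\langle\lambda+\rho,\beta^\vee\rangle<p$, and let $\overline C_{\mathbb Z}$ be the set of weights in its closure. Let $\alpha_j$ be the simple roots, $\varpi_j$ the fundamental weights, $\alpha_0$ the highest short root and $\alpha_0^\vee=\sum c_j\alpha_j^\vee$. The walls of $C$ are $\langle\lambda+\rho,\alpha_j^\vee\rangle=0$ and $\langle\lambda+\rho,\alpha_0^\vee\rangle=p$, and $\langle\rho,\beta^\vee\rangle\le\sum c_j=h-1$ for $\beta\in\Phi^+$. If $\sigma$ is the reflection in a wall of $C$, then $y\cdot C$ and $y\sigma\cdot C$ are adjacent alcoves for every $y\in W_p$.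

For $\lambda,\mu\in\overline C_{\mathbb Z}$ the translation functor $T_\lambda^\mu$ has the following properties \cite[Part~II, Ch.~7]{Jantzen}.
\begin{enumerate}
\item[(T1)] $T_\lambda^\mu$ is exact, and $T_\lambda^\mu$, $T_\mu^\lambda$ are adjoint on both sides.
\item[(T2)] $T_\lambda^\mu$ is a direct summand of the functor of tensoring with $H^0(\nu)$, where $\nu$ is the dominant weight in $W_\Phi(\mu-\lambda)$. It preserves good filtrations, because tensor products and block components of modules with a good filtration have good filtrations.
\item[(T3)] On characters, $T_\lambda^\mu$ sends $\chi(w\cdot\lambda)$ to $\sum_{w_1}\chi(ww_1\cdot\mu)$ for $w\in W_p$, where $w_1$ runs over $\operatorname{Stab}(\lambda)/(\operatorname{Stab}(\lambda)\cap\operatorname{Stab}(\mu))$.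
\end{enumerate}

\begin{example}\label{ex:sl2}
Let $\mathbf G=SL_2$. Weights are integers, $\rho=1$, $C$ is the interval $(-1,p-1)$, and the stabilizer of $p-1$ is generated by $\lambda\mapsto2p-2-\lambda$. The Steinberg weight $p-1$ already lies in $\overline C$. Let $X=T_{p-1}^0St$. By (T3) its character is $\chi(0)+\chi(2p-2)$, so $\dim X=1+(2p-1)=2p$. Also $T_0^{p-1}k$ has a good filtration and character $\chi(p-1)$, so it is $St$, and $\operatorname{Hom}(X,k)=\operatorname{Hom}(St,St)\ne0$ by (T1). The module $X\otimes X^{[1]}\otimes\dots\otimes X^{[a-1]}$ is a summand of some $St_a\otimes M'$, maps onto $k$, and has dimension $2^aq$. With Lemmas~\ref{lem:quot}(a) and~\ref{lem:sylow} and Proposition~\ref{prop:lower} we get $a\le\Sigma_p(PSL_2(p^a))\le2^a-1+a$.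
\end{example}

In higher rank $(p-1)\rho$ is not in $\overline C$, and $T^0_{\mu}St$ need not map onto $k$. We then walk from an alcove next to $(p-1)\rho$ down to $C$, one wall at a time. The length of the walk does not depend on $p$.

\subsection{Proof of Proposition~\ref{prop:defining}}
\emph{Wall-crossing functors.} Let $p\ge h$, so $0\in C$ has trivial stabilizer. For each reflection $\sigma$ in a wall of $C$ we need $\mu_\sigma\in\overline C_{\mathbb Z}$ lying on that wall only, so that its stabilizer is $\{1,\sigma\}$. Write $\mu_\sigma+\rho=\sum a_j\varpi_j$. For the wall of $\alpha_i$ take $a_i=0$ and $a_j=1$ for $j\ne i$; then $\sum c_ja_j<h-1<p$. For the remaining wall we need $\sum c_ja_j=p$ with all $a_j\ge1$. The $c_j$ have greatest common divisor $1$, since $\alpha_0^\vee$ is $W_\Phi$-conjugate to a simple coroot and the simple coroots are a basis of the coroot lattice. So every large integer, in particular $p-(h-1)$ for large $p$, is a nonnegative integer combination of the $c_j$. Choose $p_\Phi\ge\max(5,h)$ so that this holds for $p\ge p_\Phi$. Put $\theta_\sigma=T_{\mu_\sigma}^0T_0^{\mu_\sigma}$.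 It is self-adjoint by (T1), and by (T3) it sends $\chi(y\cdot0)$ to $\chi(y\cdot0)+\chi(y\sigma\cdot0)$.

\emph{The gallery.} Let $\mu_0$ be the point of $W_p\cdot(p-1)\rho$ in $\overline C_{\mathbb Z}$. Since $(p-1)\rho+\rho=p\rho$, the weight $(p-1)\rho$ lies on a reflection hyperplane for every positive root, so its stabilizer, and that of $\mu_0$, has order $|W_\Phi|$. Let
$$A=\{\lambda:\ p(\langle\rho,\beta^\vee\rangle-1)<\langle\lambda+\rho,\beta^\vee\rangle<p\langle\rho,\beta^\vee\rangle\ \text{ for all }\beta\in\Phi^+\}.$$
It contains $(p-2)\rho$, as $0<\langle\rho,\beta^\vee\rangle<p$, so it is an alcove, and its closure contains $(p-1)\rho$. Take a sequence of successively adjacent alcoves $C=A_0,A_1,\dots,A_m=A$ of minimal length, and write $A_i=x_i\cdot C$ with $x_0=1$, $x_i=x_{i-1}\sigma_i$. Such a sequence crosses exactly the hyperplanes separating $C$ from $A$, each once. These are given by $\beta\in\Phi^+$ and $1\le j\le\langle\rho,\beta^\vee\rangle-1$. So $m=\sum_{\beta\in\Phi^+}(\langle\rho,\beta^\vee\rangle-1)$ is independent of $p$, and no hyperplane with $j=0$ is crossed.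 Hence $\langle\lambda+\rho,\beta^\vee\rangle>0$ on each $A_i$, and the weights $x_i\cdot0$ are dominant. Both $x_m\cdot\mu_0$ and $(p-1)\rho$ lie in $\overline A$ and in one orbit, so they are equal. Put
$$X=\theta_{\sigma_1}\theta_{\sigma_2}\cdots\theta_{\sigma_m}T_{\mu_0}^0\,St .$$

\emph{$X$ maps onto $k$.} By (T1), $\operatorname{Hom}_{\mathbf G}(X,k)=\operatorname{Hom}_{\mathbf G}(St,Z)$ with $Z=T_0^{\mu_0}Z_m$ and $Z_i=\theta_{\sigma_i}\cdots\theta_{\sigma_1}k$. By (T2) all these modules have good filtrations. We claim that $H^0(x_i\cdot0)$ is a factor of $Z_i$. This holds for $i=0$. If it holds for $i-1$, then by exactness $Z_i$ has the subquotient $\theta_{\sigma_i}H^0(x_{i-1}\cdot0)$ in a filtration whose subquotients have good filtrations. This subquotient has character $\chi(x_{i-1}\cdot0)+\chi(x_i\cdot0)$ with both weights dominant, so $H^0(x_i\cdot0)$ is one of its factors. In the same way $Z$ has the subquotient $T_0^{\mu_0}H^0(x_m\cdot0)$, with character $\chi(x_m\cdot\mu_0)=\chi((p-1)\rho)$. So $H^0((p-1)\rho)$ is a factor of $Z$, and $\operatorname{Hom}(St,Z)=\operatorname{Hom}(V((p-1)\rho),Z)\ne0$.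

\emph{The dimension of $X$.} The character of $St$ is $\chi(x_m\cdot\mu_0)$. By (T3) the character of $T_{\mu_0}^0St$ is the sum of the $|W_\Phi|$ terms $\chi(x_mw_1\cdot0)$ with $w_1\in\operatorname{Stab}(\mu_0)$, and the closure of $x_mw_1\cdot C$ contains $(p-1)\rho$. On such an alcove $\langle\lambda+\rho,\beta^\vee\rangle$ differs from $p\langle\rho,\beta^\vee\rangle$ by less than $p$, so its absolute value is at most $ph$. Each $\theta_\sigma$ doubles the number of terms and moves to the same or an adjacent alcove. On an alcove $\langle\lambda+\rho,\beta^\vee\rangle$ lies between two consecutive multiples of $p$, and passing to an adjacent alcove shifts this interval by at most $p$. So the character of $X$ is a sum of $|W_\Phi|2^m$ terms $\chi(y\cdot0)$ with $|\langle y\cdot0+\rho,\beta^\vee\rangle|\le p(h+m)$ for all $\beta\in\Phi^+$. The degree formula gives $|\dim\chi(y\cdot0)|\le(p(h+m))^N$. Hence $\dim X\le D_\Phi p^N$ with $D_\Phi=|W_\Phi|2^m(h+m)^N$.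

\emph{Passing to $G$.} By (T2), $X\mid St\otimes M$ for some $M$. So $Y=X\otimes X^{[1]}\otimes\dots\otimes X^{[a-1]}$ is a summand of $St_a\otimes M'$, where $M'=\bigotimes_{i<a}M^{[i]}$, and $Y|_G$ is projective. The tensor product of the surjections $X^{[i]}\to k$ is a surjection $Y\to k$. Hence $P_G(k)\mid Y|_G$ and $\dim P_G(k)\le(D_\Phi p^N)^a=D_\Phi^{\,a}|U|$. \hfill$\square$

\section{Proof of the main theorem}\label{sec:proof}

\subsection{What the sectional rank bounds}
Call $G$ \emph{classical} if it is one of $SL_d(q)$, $SU_d(q)$, $Sp_{2n}(q)$, $Spin_d(q)$ with $d$ odd, or $Spin^\pm_d(q)$ with $d$ even. For $q$ even and $d$ odd we treat $Spin_d(q)$ as $Sp_{d-1}(q)$.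

\begin{lemma}\label{lem:rank}
Let $G$ be classical, $S=G/Z(G)$, $p\ge5$ and $s=s_p(S)$. Let $f=1$ if $p\mid q$, and let $f$ be the order of $q^2$ modulo $p$ otherwise. Then $d\le2f(s+2)$ for $SL_d$ and $SU_d$, $n\le2f(s+2)$ for $Sp_{2n}$, and $d/2\le2f(s+2)$ for the spin groups. In particular the rank of the algebraic group is at most $2f(s+2)$.
\end{lemma}

\begin{proof}
The orders of $SL_{2f}(q)$, $SU_{2f}(q)$, $Sp_{2f}(q)$ and $GL_{2f}(q)$ are divisible by $q(q^{2f}-1)$, hence by $p$. So a direct product of $j$ such groups contains an elementary abelian $p$-subgroup of rank $j$.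

Block diagonal matrices, for an orthogonal decomposition when there is a form, give $SL_{2f}(q)^j\le SL_d(q)$ and $SU_{2f}(q)^j\le SU_d(q)$ with $j=\lfloor d/2f\rfloor$. The center is cyclic, so passing to $S$ lowers the rank by at most $1$. Thus $j\le s+1$ and $d<2f(s+2)$. Next, $Sp_{2f}(q)^{\lfloor n/f\rfloor}\le Sp_{2n}(q)$ and the center has order at most $2$, so $n<f(s+1)$.

For the spin groups, $S$ is the quotient of $\Omega_d^{(\pm)}(q)$ by its center, of order at most $2$. The quadratic space has Witt index at least $(d-2)/2$, so it contains an orthogonal sum of $j=\lfloor(d-2)/4f\rfloor$ nondegenerate subspaces of dimension $4f$ and Witt index $2f$. The isometry group of each contains $GL_{2f}(q)$, acting on a totally singular $2f$-space and dually on a complementary one. Since $\Omega$ is normal of $2$-power index in the full isometry group, it contains all $p$-elements. So $j\le s$ and $d/2<2f(s+1)+1\le2f(s+2)$.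
\end{proof}

\begin{corollary}\label{cor:defining}
There are constants $p_1(s)\ge5$ and $C_1(s)$ such that $\Sigma_p(S)\le C_1(s)$ whenever $p\ge p_1(s)$ and $S$ is simple of Lie type in characteristic $p$ with $s_p(S)=s$.
\end{corollary}

\begin{proof}
As $p\ge5$, we have $S=G/Z(G)$ with $G$ as in Section~\ref{sec:defining}, and $Z(G)$ is a $p'$-group. So $G$ and $S$ have isomorphic Sylow $p$-subgroups, and $s_p(G)=s$. Graph automorphisms fix the highest root, so $F$ acts on its root subgroup, identified with the additive group $k$, as $t\mapsto ct^q$ for some $c\ne0$. The fixed points are the $q$ roots of the separable polynomial $ct^q-t$, and they form an elementary abelian group of order $p^a$. So $a\le s$. By Lemma~\ref{lem:rank} with $f=1$, the rank of $\Phi$ is at most $2s+4$ if $G$ is classical, and it is at most $8$ otherwise. So only finitely many $\Phi$ occur. Let $p_1(s)$ be the largest $p_\Phi$ among them. Lemmas~\ref{lem:quot}(a) and~\ref{lem:sylow} and Proposition~\ref{prop:defining} give $\Sigma(S)\le\Sigma(G)\le D_\Phi^{\,s}-1+s$.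
\end{proof}

\begin{proposition}\label{prop:classical}
There is a constant $C_2(s)$ such that $\Sigma_p(S)\le C_2(s)$ whenever $p\ge5$, $s_p(S)=s$, and $S$ is an alternating group or $S=G/Z(G)$ with $G$ classical and $p\nmid q$.
\end{proposition}

\begin{proof}
\emph{Alternating groups.} Disjoint $p$-cycles generate an elementary abelian subgroup of $A_n$ of rank $\lfloor n/p\rfloor$, so $n\le(s+1)p$. Lemma~\ref{lem:quot}(b) and Case~II of Theorem~\ref{thm:hecke} give $\Sigma(A_n)\le2\Sigma(S_n)\le2D(s+1)$.

\emph{Classical groups with $f\le3$.} By Lemma~\ref{lem:rank} the rank is at most $6(s+2)$, so Theorem~\ref{thm:cross} and Lemma~\ref{lem:quot}(a) bound $\Sigma(S)$ in terms of $s$.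

\emph{Classical groups with $f\ge4$.} The relative Weyl groups and the parameters $q_\sigma$ are as follows (see, e.g., \cite{Carter}).
\begin{center}
\begin{tabular}{lll}
\hline
$G$ & type of $W$ & parameters\\
\hline
$SL_n(q)$ & $A_{n-1}$ & $v=q$\\
$SU_{2n}(q)$ & $B_n$ & $Q=q$, $v=q^2$\\
$SU_{2n+1}(q)$ & $B_n$ & $Q=q^3$, $v=q^2$\\
$Sp_{2n}(q)$, $Spin_{2n+1}(q)$ & $B_n$ & $Q=v=q$\\
$Spin^+_{2n}(q)$ & $D_n$ & $v=q$\\
$Spin^-_{2n+2}(q)$ & $B_n$ & $Q=q^2$, $v=q$\\
\hline
\end{tabular}
\end{center}
We check the hypotheses of Proposition~\ref{prop:BN}. The Coxeter graphs have no cycles, so they are bipartite. A prime dividing $|B|=|U||T|$ divides $q$ or $q^2-1$, and $p\nmid q(q^2-1)$ as $f>1$. Each $q_\sigma$ is $q^j$ with $j\le3$, and $p\mid1+q^j$ would give $q^{2j}\equiv1$, so $f\mid j$, against $f\ge4$. Hence $\Sigma(S)\le\Sigma(G)\le\Sigma(H)$. The order $e$ of $v$ in $k^\times$ is $f$ if $v=q^2$, and $f$ or $2f$ if $v=q$; so $e\ge f\ge4$. By Lemma~\ref{lem:rank}, the integer $n$ in the table satisfies $n\le2f(s+2)\le2(s+2)e$. Theorem~\ref{thm:hecke} and Corollary~\ref{cor:AD} give $\Sigma(S)\le2D(2s+4)$.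
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}
Fix $s$. For each of the finitely many primes $p<p_1(s)$, Theorem~\ref{thm:known} gives $\Sigma_p(S)\le A(p,s)B(p,s)$. Let $p\ge p_1(s)$, so $p\ge5$. By the classification of finite simple groups, $S$ is sporadic, ${}^2F_4(2)'$, alternating, or $\mathbf G^F/Z(\mathbf G^F)$ with $\mathbf G$ simple and simply connected. (The other derived groups $Sp_4(2)'\cong A_6$, $G_2(2)'\cong PSU_3(3)$ and ${}^2G_2(3)'\cong PSL_2(8)$ are already on this list.)

For the sporadic groups and ${}^2F_4(2)'$ there are finitely many pairs $(S,p)$ with $p\mid|S|$, and $\Sigma_p(S)=0$ otherwise, so $\Sigma_p(S)$ is bounded by an absolute constant. Groups of Lie type in characteristic $p$ are covered by Corollary~\ref{cor:defining}. Alternating groups and classical groups in characteristic other than $p$ are covered by Proposition~\ref{prop:classical}. The remaining groups are of exceptional type, including ${}^2B_2$, ${}^2G_2$, ${}^2F_4$ and ${}^3D_4$, in characteristic other than $p$. They have rank at most $8$, so Theorem~\ref{thm:cross} and Lemma~\ref{lem:quot}(a)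 give an absolute bound. Let $C(s)$ be the largest of these finitely many bounds. \hfill$\square$

\subsection{Quasisimple groups}

\begin{proposition}\label{prop:quasi}
If $L$ is quasisimple with $L/Z(L)=S$, then $\Sigma_p(L)=\Sigma_p(S)\le C(s_p(S))$.
\end{proposition}

\begin{proof}
Let $V$ be an irreducible $kL$-module and write $Z(L)=Z_p\times Z_{p'}$. The center acts by scalars, so $Z_p$ acts trivially. If $Z_{p'}$ acts nontrivially, then $V^{Z_{p'}}=0$ and $H^1(L,V)=H^1(L/Z_{p'},V^{Z_{p'}})=0$. Otherwise $V$ is a $kS$-module. For $V=k$ both $H^1(L,k)$ and $H^1(S,k)$ vanish, as $L$ and $S$ are perfect. For $V\ne k$ the inflation-restriction sequence $0\to H^1(S,V)\to H^1(L,V)\to\operatorname{Hom}_S(Z(L),V)$ has last term $\operatorname{Hom}(Z(L),V^S)=0$, so $H^1(L,V)=H^1(S,V)$.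
\end{proof}

\begin{thebibliography}{99}

\bibitem{Alperin} Alperin, \emph{Local Representation Theory}.

\bibitem{Carter} Carter, \emph{Finite Groups of Lie Type}.

\bibitem{DF} Dipper and Fleischmann, Math. Z. 211 (1992).

\bibitem{DJ} Dipper and James, J. Algebra 146 (1992).

\bibitem{GP} Geck and Pfeiffer, \emph{Characters of Finite Coxeter Groups and Iwahori--Hecke Algebras}.

\bibitem{GT} Robert M. Guralnick and Pham Huu Tiep, \emph{Sectional rank and Cohomology}, arXiv:1807.07233 (2018).

\bibitem{Humphreys} Humphreys, \emph{Modular Representations of Finite Groups of Lie Type}.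

\bibitem{Jantzen} Jantzen, \emph{Representations of Algebraic Groups}, 2nd ed.

\bibitem{OW} Okuyama and Waki, \emph{Decomposition numbers of $SU(3,q^2)$}, J. Algebra 255 (2002).

\end{thebibliography}
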